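\title{Endomorphisms of separable C$^*$-algebras that agree pointwise with automorphisms}

\begin{abstract}
Let $\Phi$ be a $^*$-endomorphism of a separable C$^*$-algebra $A$ such that every $a\in A$ is sent to $\Phi(a)$ by some $^*$-automorphism of $A$, which may depend on $a$. We prove that $\Phi$ is surjective, hence an automorphism. A single element carries two self-adjoint elements, and a well-chosen pair controls $\Phi$ in a given irreducible representation. This shows that the range of $\Phi$ maps onto every primitive quotient of $A$, and a Baire category and patching argument over the primitive ideal space completes the proof. A commutative example shows that separability cannot be dropped.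
\end{abstract}

\section{The question and the results}\label{sec:intro}

Throughout, homomorphisms between C$^*$-algebras are $^*$-homomorphisms (complex linear, multiplicative and $^*$-preserving), and $\operatorname{Aut}(A)$ is the group of $^*$-automorphisms of $A$. We study endomorphisms $\Phi\colon A\to A$ with the following property:
\begin{equation}\label{eq:local}
\text{for every } a\in A \text{ there is } \Phi_a\in\operatorname{Aut}(A) \text{ with } \Phi_a(a)=\Phi(a).
\end{equation}
Every automorphism has this property. The question, posed by Mori \cite{Mori}, is whether the converse holds: \emph{if $A$ is a unital separable C$^*$-algebra and the endomorphism $\Phi$ satisfies \eqref{eq:local}, must $\Phi$ be surjective?}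

Condition \eqref{eq:local} says that $\Phi(a)$ lies in the $\operatorname{Aut}(A)$-orbit of $a$, so $a$ and $\Phi(a)$ share every property that automorphisms preserve. In particular
\[
\|\Phi(a)\|=\|\Phi_a(a)\|=\|a\|,\qquad \Phi(1)=\Phi_1(1)=1 .
\]
Thus $\Phi$ is unital and isometric, and its range is a C$^*$-subalgebra containing the unit. Surjectivity is the only point at issue, and for finite-dimensional $A$ it follows from injectivity. The condition records more than the norm and the spectrum, which every injective unital endomorphism preserves. It records how $a$ sits inside $A$: whether $a$ annihilates a nonzero element, which ideal it generates, how many states vanish on it.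

One case suggests the answer at once. If $A$ is generated, as a C$^*$-algebra, by $1$ and one element $a$, then the unital homomorphisms $\Phi$ and $\Phi_a$ agree on the generators, so $\Phi=\Phi_a$ is an automorphism. A separable algebra is only countably generated, and one generator need not suffice: if $C([0,1]^3)$ were generated by $1$ and $a$, then $a$ would embed the cube into the plane, which invariance of domain forbids. In general, then, surjectivity has to be assembled from many automorphisms, each of which is tied to $\Phi$ at one element only.

\begin{theorem}\label{thm:main}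
Let $A$ be a unital separable C$^*$-algebra and let $\Phi\colon A\to A$ be an endomorphism satisfying \eqref{eq:local}. Then $\Phi$ is surjective, and hence an automorphism.
\end{theorem}

The unit plays no essential role, and the target may be a second algebra.

\begin{theorem}\label{thm:two}
Let $A$ and $C$ be separable C$^*$-algebras, not necessarily unital. Let $\Phi\colon A\to C$ be a homomorphism such that for every $a\in A$ there is an isomorphism $\Phi_a\colon A\to C$ with $\Phi_a(a)=\Phi(a)$. Then $\Phi$ is an isomorphism. In particular, the endomorphisms of a separable C$^*$-algebra that satisfy \eqref{eq:local} are exactly its automorphisms.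
\end{theorem}

Separability, on the other hand, is needed.

\begin{theorem}\label{thm:counter}
There are a unital commutative nonseparable C$^*$-algebra $A$ and an endomorphism $\Phi$ of $A$ that satisfies \eqref{eq:local} and is not surjective.
\end{theorem}

Write $B=\Phi(A)$. The proof of Theorem~\ref{thm:main} has three stages. Section~\ref{sec:reps} treats one irreducible representation $\pi$ at a time and finds an element $a$ with $\pi\circ\Phi_a^{-1}\circ\Phi=\pi$. Section~\ref{sec:ideals} deduces that $B$ maps onto $A/P$ for every primitive ideal $P$ and that $B$ contains an approximate unit of every ideal of $A$. Section~\ref{sec:patch} shows that a subalgebra with these two properties is all of $A$. Before that, Section~\ref{sec:models} works out two examples that determine the choice of $a$, and Section~\ref{sec:background} collects the standard facts. Theorems~\ref{thm:two} and~\ref{thm:counter} are proved in Section~\ref{sec:complements}.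

\section{Two model cases}\label{sec:models}

Let $A_{\mathrm{sa}}$ denote the set of self-adjoint elements of $A$. The following observation lets us impose \eqref{eq:local} at two self-adjoint elements with a single automorphism.

\begin{lemma}\label{lem:pair}
Let $\Phi$ satisfy \eqref{eq:local}, let $x,y\in A_{\mathrm{sa}}$, and let $\alpha=\Phi_{x+iy}$. Then $\alpha(x)=\Phi(x)$ and $\alpha(y)=\Phi(y)$.
\end{lemma}

\begin{proof}
We have $\alpha(x)+i\alpha(y)=\Phi(x)+i\Phi(y)$, and the four elements $\alpha(x),\alpha(y),\Phi(x),\Phi(y)$ are self-adjoint. The decomposition of an element as $c+id$ with $c,d$ self-adjoint is unique.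
\end{proof}

Which two elements should one take? The commutative case suggests the first, and the compact operators suggest the second.

\begin{example}[Commutative algebras]\label{ex:comm}
A unital separable commutative C$^*$-algebra has the form $A=C(X)$ with $(X,d)$ a compact metric space. Its unital endomorphisms are the maps $f\mapsto f\circ\theta$ with $\theta\colon X\to X$ continuous, and its automorphisms are those given by homeomorphisms. Let $\Phi(f)=f\circ\theta$ satisfy \eqref{eq:local}. Fix $x_0\in X$ and put $h=d(\cdot,x_0)$. Then $h\circ\theta=h\circ s$ for some homeomorphism $s$ of $X$. The right side vanishes at exactly one point, and the left side vanishes exactly on $\theta^{-1}(x_0)$. So every fiber of $\theta$ is a single point, the continuous bijection $\theta$ of the compact space $X$ is a homeomorphism, and $\Phi$ is an automorphism.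

The states of $C(X)$ are the Borel probability measures on $X$, and the point mass at $x_0$ is the only one that integrates $h$ to $0$. In this form the property of $h$ makes sense in any C$^*$-algebra.
\end{example}

\begin{example}[Unitized compact operators]\label{ex:compact}
Let $H=\ell^2(\mathbb N)$ with orthonormal basis $(\epsilon_n)_{n\ge1}$, let $\mathcal K$ be the algebra of compact operators, and let $A=\mathcal K+\mathbb C1$. Let $e_{mn}$ be the matrix units, $e_{mn}\eta=\langle\eta,\epsilon_n\rangle\epsilon_m$. Put
\[
k=\sum_{n\ge1}\frac1n\,e_{nn},\qquad \xi=\sum_{n\ge1}2^{-n/2}\epsilon_n ,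
\]
and let $p$ be the projection onto the line spanned by the unit vector $\xi$. Each point $1/n$ is isolated in the spectrum of $k$, so $e_{nn}$ is a continuous function of $k$. Moreover $e_{mm}\,p\,e_{nn}=2^{-(m+n)/2}e_{mn}$. Hence $1$, $k$ and $h=1-p$ generate $A$. If $\Phi$ satisfies \eqref{eq:local} and $\alpha=\Phi_{k+ih}$, then $j=\alpha^{-1}\circ\Phi$ fixes $k$ and $h$ by Lemma~\ref{lem:pair}, so $j$ is the identity and $\Phi=\alpha$.

The two elements do different work. Let $\varphi=\langle\,\cdot\,\xi,\xi\rangle$, so that $pxp=\varphi(x)p$ for $x\in A$. From $j(p)=p$ alone we get $\varphi(j(x))p=p\,j(x)\,p=j(pxp)=\varphi(x)p$, that is, $\varphi\circ j=\varphi$: the element $h$ pins down a state, as in Example~\ref{ex:comm}. The element $k$ spreads the vector $\xi$ over all of $H$, since the closed span of the vectors $k^m\xi$ contains each $e_{nn}\xi=2^{-n/2}\epsilon_n$.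

Each of them detects a natural nonsurjective unital endomorphism of $A$. Let $s\epsilon_n=\epsilon_{n+1}$ be the shift and $\Phi(c+\lambda1)=scs^*+\lambda1$ for $c\in\mathcal K$. Then $kx\ne0$ for all nonzero $x\in A$, while $\Phi(k)e_{11}=0$; so \eqref{eq:local} fails at $k$. Let $u\colon H\oplus H\to H$ be unitary and $\Phi(c+\lambda1)=u(c\oplus c)u^*+\lambda1$. Then $pAp$ has dimension $1$, while $\Phi(p)$ has rank $2$ and $\Phi(p)A\Phi(p)$ has dimension $4$; so \eqref{eq:local} fails at $p$.
\end{example}

For a general irreducible representation $\pi$ we cannot count on a rank-one projection in $\pi(A)$, nor on two self-adjoint generators. What survives is the pair of conclusions $\varphi\circ j=\varphi$ and $j(k)=k$, and these turn out to force $\pi\circ j=\pi$.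

\section{Background}\label{sec:background}

From here to the end of Section~\ref{sec:patch}, $A\neq0$ is a unital separable C$^*$-algebra. Ideals are closed and two-sided. A representation $\pi\colon A\to B(H)$ on a Hilbert space is \emph{irreducible} if it is nonzero and has no closed invariant subspace other than $0$ and $H$; then $\pi(1)=1$, and every nonzero $\xi\in H$ is \emph{cyclic}, meaning that $\pi(A)\xi$ is dense in $H$. We use the following standard facts.

\begin{enumerate}
\item[(F1)] \emph{Homomorphisms.} A homomorphism is contractive with closed range, and an injective one is isometric. Hence, for a C$^*$-subalgebra $B$ and an ideal $J$ of $A$, the image $(B+J)/J$ is a C$^*$-subalgebra of $A/J$, the map $B/(B\cap J)\to A/J$ is isometric, and $\operatorname{dist}(b,B\cap J)=\operatorname{dist}(b,J)$ for $b\in B$. The sum of two ideals is an ideal.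
\item[(F2)] \emph{States.} A state is a positive linear functional $\chi$ with $\chi(1)=1$. It satisfies $\chi(x^*)=\overline{\chi(x)}$ and the Cauchy--Schwarz inequality $|\chi(y^*x)|^2\le\chi(x^*x)\chi(y^*y)$. A state of a C$^*$-subalgebra containing $1$ extends to a state of the whole algebra. Every bounded linear functional is a linear combination of states.
\item[(F3)] \emph{GNS construction.} Every state has the form $\langle\pi(\cdot)\xi,\xi\rangle$ with $\xi$ a cyclic unit vector for a representation $\pi$. Two representations with cyclic unit vectors that give the same state are unitarily equivalent, and so have the same kernel. The state is \emph{pure} (an extreme point of the set of states) if and only if $\pi$ is irreducible.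
\item[(F4)] \emph{Kadison's transitivity theorem, self-adjoint version} \cite[5.2.2]{Murphy}. If $\pi\colon A\to B(H)$ is irreducible, $G\subseteq H$ is a finite-dimensional subspace and $T\in B(H)$ is self-adjoint, then there is $t\in A_{\mathrm{sa}}$ with $\pi(t)|_G=T|_G$.
\item[(F5)] \emph{Primitive and prime ideals.} An ideal is \emph{primitive} if it is the kernel of an irreducible representation. For a proper ideal $J$, the irreducible representations of $A/J$ separate points; hence $\|a+J\|=\sup\|a+P\|$, the supremum being over all primitive ideals $P\supseteq J$. A proper ideal $I$ is \emph{prime} if $J_1J_2\subseteq I$ implies $J_1\subseteq I$ or $J_2\subseteq I$ for all ideals $J_1,J_2$. Primitive ideals are prime, and in a separable C$^*$-algebra prime ideals are primitive \cite[4.3.6]{Pedersen}.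
\item[(F6)] \emph{The primitive ideal space.} The open subsets of the set $\operatorname{Prim}(A)$ of primitive ideals are the sets $\{P: K\not\subseteq P\}$ with $K$ an ideal. For a proper ideal $J$, the subspace $\{P:P\supseteq J\}$ is homeomorphic to $\operatorname{Prim}(A/J)$, which is a nonempty Baire space \cite[3.4.13]{Dixmier}; so if it is covered by countably many closed sets, one of them has nonempty interior. For $a\in A$ the function $P\mapsto\|a+P\|$ is lower semicontinuous \cite[3.3.2]{Dixmier}, that is, the sets $\{P:\|a+P\|\le c\}$ are closed.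
\end{enumerate}

By an \emph{increasing approximate unit} of a C$^*$-subalgebra $D\subseteq A$ we mean a sequence $(u_n)$ in $D$ with $0\le u_1\le u_2\le\dots\le1$ and $u_nd\to d$ for all $d\in D$; taking adjoints gives $du_n\to d$ as well.

Since \eqref{eq:local} concerns single elements, we want to encode a whole subalgebra in one element. Separability makes this possible. For each C$^*$-subalgebra $D\subseteq A$, not necessarily containing $1$, fix a sequence $(d_m)_{m\ge1}$ that is dense in $\{d\in D: 0\le d\le 1\}$, and put
\[
h_D=\sum_{m\ge1}2^{-m}d_m\in D,\qquad 0\le h_D\le1 .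
\]

\begin{lemma}\label{lem:strict}
Let $D\subseteq A$ be a C$^*$-subalgebra and $h=h_D$.
\begin{enumerate}
\item[(a)] A state $\chi$ of $A$ with $\chi(h)=0$ vanishes on $D$.
\item[(b)] The sequence $(h^{1/n})_{n\ge1}$ is an increasing approximate unit of $D$.
\end{enumerate}
\end{lemma}

\begin{proof}
Both parts rest on the inequality $0\le d_m\le2^mh$ and on the fact that the $d_m$ span a dense subspace of $D$, because $D$ is spanned by its positive elements. For (a), $0\le\chi(d_m)\le2^m\chi(h)=0$. For (b), the functions $t^{1/n}$ vanish at $0$ and increase with $n$ on $[0,1]$, so $u_n=h^{1/n}$ is an increasing sequence in $D$ with $0\le u_n\le1$. Further,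
\[
\|d_m^{1/2}(1-u_n)\|^2=\|(1-u_n)d_m(1-u_n)\|\le2^m\|(1-u_n)h(1-u_n)\|\le2^m\max_{0\le t\le1}t(1-t^{1/n})^2 ,
\]
and the right side tends to $0$ as $n\to\infty$ by Dini's theorem. So $d_mu_n\to d_m$, and $u_nd_m\to d_m$ by taking adjoints. Since $\|u_n\|\le1$, the convergence extends to all of $D$.
\end{proof}

\section{One irreducible representation at a time}\label{sec:reps}

In this section and the next, $\Phi$ is an endomorphism of $A$ satisfying \eqref{eq:local}, and $B=\Phi(A)$.

\subsection*{An element that singles out a pure state}

For a pure state $\varphi$ let $L_\varphi=\{x\in A:\varphi(x^*x)=0\}$. If $\varphi=\langle\pi(\cdot)\xi,\xi\rangle$ as in (F3), then $L_\varphi=\{x:\pi(x)\xi=0\}$, a closed left ideal. The set $D_\varphi=L_\varphi\cap L_\varphi^*$ is a C$^*$-subalgebra: for $x,y\in D_\varphi$ we have $xy\in L_\varphi$ because $y\in L_\varphi$, and $(xy)^*=y^*x^*\in L_\varphi$ because $x^*\in L_\varphi$. Put $h_\varphi=h_{D_\varphi}$. In Example~\ref{ex:comm}, $D_\varphi$ is the algebra of functions vanishing at $x_0$; in Example~\ref{ex:compact}, it is $(1-p)A(1-p)$.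

\begin{lemma}\label{lem:peak}
Let $\varphi$ be a pure state of $A$. Then $\varphi$ is the only state $\chi$ of $A$ with $\chi(h_\varphi)=0$.
\end{lemma}

\begin{proof}
Since $\pi(h_\varphi)\xi=0$, we have $\varphi(h_\varphi)=0$. Let $\chi$ be a state with $\chi(h_\varphi)=0$. By Lemma~\ref{lem:strict}(a), $\chi$ vanishes on $D_\varphi$. For $x\in L_\varphi$ the self-adjoint element $x^*x$ lies in $L_\varphi$, hence in $D_\varphi$, so $|\chi(x)|^2\le\chi(x^*x)=0$. Thus $\chi$ vanishes on $L_\varphi+L_\varphi^*$.

Purity enters now, through Kadison's identity $\ker\varphi=L_\varphi+L_\varphi^*$ \cite[2.9.1]{Dixmier}. The inclusion that we need follows from (F4). If $\varphi(a)=0$, then $\pi(a)\xi\perp\xi$, and (F4), applied to the projection onto $\mathbb C\xi$, gives $t\in A_{\mathrm{sa}}$ with $\pi(t)\xi=\xi$ and $\pi(t)\pi(a)\xi=0$. Then $ta\in L_\varphi$ and $a^*(1-t)\in L_\varphi$, so $a=ta+(1-t)a\in L_\varphi+L_\varphi^*$.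

Hence $\chi$ vanishes on $\ker\varphi$, and $\chi(a)=\chi(a-\varphi(a)1)+\varphi(a)=\varphi(a)$ for all $a$.
\end{proof}

The next lemma is the noncommutative form of the statement that the fibers of $\theta$ in Example~\ref{ex:comm} are single points. It spends one of the two self-adjoint slots of Lemma~\ref{lem:pair} on $h_\varphi$ and leaves the other one free.

\begin{lemma}\label{lem:unique}
Let $\varphi$ be a pure state of $A$, let $y\in A_{\mathrm{sa}}$, and let $\alpha=\Phi_{y+ih_\varphi}$. Then $\alpha(y)=\Phi(y)$, and a state $\psi$ of $A$ satisfies $\psi\circ\Phi=\varphi$ if and only if $\psi=\varphi\circ\alpha^{-1}$. In particular, there is exactly one state $\widehat\varphi$ of $A$ with $\widehat\varphi\circ\Phi=\varphi$.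
\end{lemma}

\begin{proof}
Lemma~\ref{lem:pair} gives $\alpha(y)=\Phi(y)$ and $\alpha(h_\varphi)=\Phi(h_\varphi)$. For a state $\psi$, both $\psi\circ\alpha$ and $\psi\circ\Phi$ are states, because $\alpha$ and $\Phi$ are unital, and they take the same value at $h_\varphi$. By Lemma~\ref{lem:peak}, each of them equals $\varphi$ if and only if this common value is $0$. So $\psi\circ\Phi=\varphi$ if and only if $\psi\circ\alpha=\varphi$.
\end{proof}

\subsection*{A self-adjoint element with a cyclic vector}

The free slot is to be filled by an analogue of the operator $k$ of Example~\ref{ex:compact}. We cannot write it down, since it must come from $A$; instead we show that a generic pair of a self-adjoint element and a vector works.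

\begin{lemma}\label{lem:cyclic}
Let $\pi\colon A\to B(H)$ be irreducible. There are $k\in A_{\mathrm{sa}}$ and a unit vector $\xi\in H$ such that $\{\pi(q(k))\xi: q \text{ a complex polynomial}\}$ is dense in $H$.
\end{lemma}

\begin{proof}
The space $H$ is separable, because $A$ is separable and $\pi$ has a cyclic vector. For $\zeta$ in a countable dense subset of $H$ and $n\ge1$, let $O(\zeta,n)$ be the set of pairs $(k,\xi)\in A_{\mathrm{sa}}\times H$ such that $\|\pi(q(k))\xi-\zeta\|<1/n$ for some polynomial $q$. It is open, since $(k,\xi)\mapsto\pi(q(k))\xi$ is continuous for each $q$. Suppose that every $O(\zeta,n)$ is dense. By Baire's theorem in the complete metric space $A_{\mathrm{sa}}\times H$, some pair $(k,\xi)$ lies in all of them. Then the vectors $\pi(q(k))\xi$ are dense in $H\ne0$, so $\xi\ne0$, and we may normalize $\xi$.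

It remains to prove density. Fix $\zeta$, a pair $(k_0,\xi_0)$ and $\varepsilon>0$. We shall find $(k,\xi)$ with $\|k-k_0\|\le2\varepsilon$ and $\|\xi-\xi_0\|<\varepsilon$, and a polynomial $q$ with $\pi(q(k))\xi=\zeta$. The plan is to perturb $T_0=\pi(k_0)$ by a small operator of finite rank, so that it leaves invariant a finite-dimensional space containing $\xi$ and $\zeta$ and has simple eigenvalues there, and then to realize the perturbation in $A$ by transitivity.

\emph{The subspace.} Partition an interval containing the spectrum of $T_0$ into finitely many disjoint intervals of length at most $\varepsilon$. Let $I_1,\dots,I_r$ be those whose spectral projection $E_i$ for $T_0$ is nonzero, and pick $s_i\in I_i$. Then $\sum_iE_i=1$, and $T_1=\sum_is_iE_i$ satisfies $\|T_0-T_1\|\le\varepsilon$. Adding to $\xi_0$ a small nonzero vector of $E_iH$ for each $i$ with $E_i\xi_0=0$, we obtain $\xi$ with $\|\xi-\xi_0\|<\varepsilon$ and $E_i\xi\ne0$ for all $i$. Let $F_i=\operatorname{span}\{E_i\xi,E_i\zeta\}\subseteq E_iH$, let $F=\bigoplus_iF_i$, and let $Q$ be the projection onto $F$. Then $\xi,\zeta\in F$. The operator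 $T_1$ acts on $F_i$ as the scalar $s_i$, so it leaves $F$ invariant and commutes with $Q$.

\emph{The operator on the subspace.} Each $F_i$ has an orthonormal basis none of whose members is orthogonal to $E_i\xi$. Indeed, let $\eta=E_i\xi/\|E_i\xi\|$; if $\dim F_i=1$ take $\eta$, and if $\dim F_i=2$ take $(\eta\pm\eta')/\sqrt2$ with $\eta'\in F_i$ a unit vector orthogonal to $\eta$. Let $(\eta_l)$ be the union of these bases, so $\langle\xi,\eta_l\rangle\ne0$ for all $l$. Let $S$ be the operator on $F$ with $S\eta_l=\lambda_l\eta_l$, where the $\lambda_l$ are pairwise distinct real numbers and $|\lambda_l-s_i|\le\varepsilon$ when $\eta_l\in F_i$. Choose a polynomial $q$ with $q(\lambda_l)=\langle\zeta,\eta_l\rangle/\langle\xi,\eta_l\rangle$ for all $l$. Then $q(S)\xi=\zeta$.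

\emph{The perturbation.} Let $T'=SQ+(1-Q)T_0(1-Q)$, a self-adjoint operator that equals $S$ on $F$. As $T_1$ commutes with $Q$,
\[
T'-T_1=(S-T_1)Q+(1-Q)(T_0-T_1)(1-Q).
\]
The two summands act on the orthogonal subspaces $F$ and $F^\perp$, and each has norm at most $\varepsilon$. So $\|T'-T_1\|\le\varepsilon$, and $T=T'-T_0$ is self-adjoint with $\|T\|\le2\varepsilon$. It has finite rank, since $T=SQ-QT_0-T_0Q+QT_0Q$.

\emph{Lifting to $A$.} The subspace $G=F+\operatorname{ran}T$ is finite-dimensional and $T$-invariant. By (F4) there is $t_0\in A_{\mathrm{sa}}$ with $\pi(t_0)|_G=T|_G$. To control the norm, let $g(s)=\max(-2\varepsilon,\min(2\varepsilon,s))$ and $t=g(t_0)$, so $\|t\|\le2\varepsilon$. The subspace $G$ is invariant under the self-adjoint operator $\pi(t_0)$, hence reduces it, and therefore $\pi(t)|_G=g(T|_G)=T|_G$; the last equality holds because $g(s)=s$ on the spectrum of $T|_G$. For $k=k_0+t$ and $\eta\in F$ we get $\pi(k)\eta=T_0\eta+T\eta=T'\eta=S\eta\in F$. Hence $\pi(q(k))\xi=q(S)\xi=\zeta$.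
\end{proof}

\subsection*{Undoing $\Phi$ in a given representation}

\begin{proposition}\label{prop:rep}
Let $\pi\colon A\to B(H)$ be irreducible, let $(k,\xi)$ be as in Lemma~\ref{lem:cyclic}, and put
\[
\varphi=\langle\pi(\cdot)\xi,\xi\rangle,\qquad \alpha=\Phi_{k+ih_\varphi},\qquad \rho=\pi\circ\alpha^{-1}.
\]
Then $\rho\circ\Phi=\pi$. In particular $\rho(B)=\pi(A)=\rho(A)$.
\end{proposition}

\begin{proof}
The state $\varphi$ is pure by (F3). Let $j=\alpha^{-1}\circ\Phi$, a unital endomorphism of $A$. Lemma~\ref{lem:unique} gives $j(k)=k$ and $\varphi\circ j=\varphi$. The second identity yields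
\[
\|\pi(j(y))\xi\|^2=\varphi(j(y^*y))=\varphi(y^*y)=\|\pi(y)\xi\|^2\qquad(y\in A),
\]
so $\pi(y)\xi\mapsto\pi(j(y))\xi$ is a well-defined linear isometry on $\pi(A)\xi$, and it extends to an isometry $V$ of $H$. The first identity yields $j(q(k))=q(k)$ for every polynomial $q$, so $V$ fixes the dense set of vectors $\pi(q(k))\xi$. Hence $V=1$, that is, $\pi(j(y))\xi=\pi(y)\xi$ for all $y\in A$. For $x,y\in A$ it follows that
\[
\pi(j(x))\pi(y)\xi=\pi(j(x))\pi(j(y))\xi=\pi(j(xy))\xi=\pi(xy)\xi=\pi(x)\pi(y)\xi .
\]
As $\xi$ is cyclic, $\pi\circ j=\pi$, which is the assertion.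
\end{proof}

If $A$ has a faithful irreducible representation $\pi$, for instance if $A$ is simple, then $\pi\circ j=\pi$ gives $j=\mathrm{id}$ and $\Phi=\alpha$, and Theorem~\ref{thm:main} is proved. The rest of the argument deals with the ideals of $A$.

\section{The range of $\Phi$ and the ideals of $A$}\label{sec:ideals}

Proposition~\ref{prop:rep} says that $A=B+\ker\rho$. But $\rho=\pi\circ\alpha^{-1}$ involves an automorphism that we do not control, and we want $A=B+P$ for a \emph{given} primitive ideal $P$. The natural attempt is to start from a representation $\pi$ with kernel $I=\Phi^{-1}(P)$. This requires two things: that $I$ be primitive, and that $\ker\rho\subseteq P$. Since $\rho\circ\Phi=\pi$, the ideal $\ker\rho$ contains $\Phi(I)$, and so does $P$. The inclusion will therefore follow if $\ker\rho$ is the \emph{smallest} ideal containing $\Phi(I)$.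

For an ideal $I$ of $A$ let $\widehat I$ be the ideal of $A$ generated by $\Phi(I)$. The element $h_I$ of Section~\ref{sec:background} relates $\widehat I$ to the automorphisms in \eqref{eq:local}.

\begin{lemma}\label{lem:hat}
Let $I$ be an ideal of $A$.
\begin{enumerate}
\item[(a)] If $\beta\in\operatorname{Aut}(A)$ satisfies $\beta(h_I)=\Phi(h_I)$, then $\widehat I=\beta(I)$.
\item[(b)] $\Phi(I)$ contains an increasing approximate unit of $\widehat I$.
\end{enumerate}
\end{lemma}

\begin{proof}
Let $h=h_I$ and $u_n=h^{1/n}$, an increasing approximate unit of $I$ by Lemma~\ref{lem:strict}(b). Let $N$ be the ideal generated by $\Phi(h)$; it contains $\Phi(h)^{1/n}=\Phi(u_n)$. For $d\in I$ we have $\Phi(d)=\lim_n\Phi(u_n)\Phi(d)\in N$, so $\widehat I\subseteq N$, and $N\subseteq\widehat I$ because $\Phi(h)\in\Phi(I)$. Thus $N=\widehat I$. If $\beta(h)=\Phi(h)$, then $\beta(u_n)=\Phi(h)^{1/n}=\Phi(u_n)$, so $\beta(d)=\lim_n\beta(u_n)\beta(d)\in N$ for $d\in I$. Conversely, $\beta(I)$ is an ideal containing $\Phi(h)$, so it contains $N$. This proves (a). For (b), take $\beta=\Phi_h$: the sequence $\Phi(u_n)=\beta(u_n)$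 is an increasing approximate unit of $\beta(I)=\widehat I$.
\end{proof}

To identify $\ker\rho$ we would like one automorphism to agree with $\Phi$ at the three elements $k$, $h_\varphi$ and $h_I$, but Lemma~\ref{lem:pair} offers two. We use two automorphisms that share $h_\varphi$; the uniqueness in Lemma~\ref{lem:unique} links them.

\begin{lemma}\label{lem:primI}
If $I$ is a primitive ideal of $A$, then $A=B+\widehat I$.
\end{lemma}

\begin{proof}
Let $I=\ker\pi$ with $\pi$ irreducible, and let $\xi,\varphi,\alpha,\rho$ be as in Proposition~\ref{prop:rep}. Let $\beta=\Phi_{h_I+ih_\varphi}$. By Lemma~\ref{lem:unique}, $\beta(h_I)=\Phi(h_I)$ and $\varphi\circ\alpha^{-1}=\widehat\varphi=\varphi\circ\beta^{-1}$. The representations $\rho=\pi\circ\alpha^{-1}$ and $\pi\circ\beta^{-1}$ both have $\xi$ as a cyclic unit vector, with the same vector state $\widehat\varphi$. By (F3) and Lemma~\ref{lem:hat}(a),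
\[
\ker\rho=\ker(\pi\circ\beta^{-1})=\beta(I)=\widehat I .
\]
Since $\rho(A)=\rho(B)$, we conclude that $A=B+\ker\rho=B+\widehat I$.
\end{proof}

It remains to see that $\Phi^{-1}(P)$ is primitive. For a general unital embedding this fails: for the diagonal embedding $\mathbb C^2\to M_2(\mathbb C)$, the preimage of the primitive ideal $0$ is not even prime. The conclusion of Lemma~\ref{lem:hat}(b) fails there too, for the ideal $\mathbb C\oplus0$, and that conclusion is exactly what makes the argument work.

\begin{proposition}\label{prop:fibers}
For every primitive ideal $P$ of $A$ we have $A=B+P$. Consequently, for every irreducible representation $\kappa$ of $A$ we have $\kappa(B)=\kappa(A)$, and $\kappa\circ\Phi$ is irreducible.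
\end{proposition}

\begin{proof}
Let $I=\Phi^{-1}(P)$, a proper ideal because $\Phi(1)=1\notin P$. We show that $I$ is prime. Let $J_1,J_2$ be ideals with $J_1J_2\subseteq I$. By Lemma~\ref{lem:hat}(b) there are approximate units $(u_n)\subseteq\Phi(J_1)$ of $\widehat J_1$ and $(v_m)\subseteq\Phi(J_2)$ of $\widehat J_2$, and $u_nv_m\in\Phi(J_1J_2)\subseteq\Phi(I)\subseteq P$. For $z\in\widehat J_1\cap\widehat J_2$ we get $u_nz=\lim_mu_nv_mz\in P$ and then $z=\lim_nu_nz\in P$. Thus $\widehat J_1\widehat J_2\subseteq\widehat J_1\cap\widehat J_2\subseteq P$. Since $P$ is prime, $\widehat J_i\subseteq P$ for some $i$; then $\Phi(J_i)\subseteq P$, that is, $J_i\subseteq I$.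

As $A$ is separable, $I$ is primitive by (F5), and $A=B+\widehat I$ by Lemma~\ref{lem:primI}. The ideal $P$ contains $\Phi(I)$, hence $\widehat I$, and so $A=B+P$. For the last statement take $P=\ker\kappa$; the representations $\kappa\circ\Phi$ and $\kappa$ have the same range.
\end{proof}

Surjectivity onto every primitive quotient is not enough: the scalars in $C([0,1])$ have this property. We also need $B$ to tell the primitive ideals apart, and the form in which we use this is the following.

\begin{proposition}\label{prop:units}
For every ideal $J$ of $A$, the algebra $J\cap B$ contains an increasing approximate unit of $J$.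
\end{proposition}

\begin{proof}
Let $J_0=\Phi^{-1}(J)$. Then $\Phi(J_0)=J\cap B$ and $\widehat J_0\subseteq J$. By Lemma~\ref{lem:hat}(b) it suffices to prove $\widehat J_0=J$. Suppose that there is $y\in J\setminus\widehat J_0$. By (F5) there is an irreducible representation $\kappa$ of $A$ with $\kappa(\widehat J_0)=0$ and $\kappa(y)\ne0$.

Let $\eta$ be any unit vector in the Hilbert space of $\kappa$ and let $\psi=\langle\kappa(\cdot)\eta,\eta\rangle$. By Proposition~\ref{prop:fibers} and (F3), $\varphi=\psi\circ\Phi$ is a pure state of $A$. We construct a second state with the same restriction to $B$ that vanishes on $J$. The state $\psi$ vanishes on $J\cap B=\Phi(J_0)\subseteq\widehat J_0$; in particular $1\notin J$. So $\omega(b+J)=\psi(b)$, for $b\in B$, is a well-defined linear functional on the C$^*$-subalgebra $(B+J)/J$ of $A/J$. It is a state, since $\omega(1+J)=1$ and $\omega(b^*b+J)\ge0$. Extend $\omega$ to a state of $A/J$ by (F2), and let $\psi'$ be its composition with the quotient map. Then $\psi'(J)=0$ and $\psi'\circ\Phi=\psi\circ\Phi=\varphi$. The uniqueness in Lemma~\ref{lem:unique} gives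 $\psi=\psi'$, so $\langle\kappa(y)\eta,\eta\rangle=0$. As $\eta$ was arbitrary, $\kappa(y)=0$ by polarization, a contradiction.
\end{proof}

\section{Patching over the primitive ideal space}\label{sec:patch}

The map $\Phi$ plays no further role. Theorem~\ref{thm:main} follows from Propositions~\ref{prop:fibers} and~\ref{prop:units} and the next statement, applied to $B=\Phi(A)$.

\begin{proposition}\label{prop:patch}
Let $A$ be a unital separable C$^*$-algebra and $B\subseteq A$ a C$^*$-subalgebra with $1\in B$. Assume:
\begin{enumerate}
\item[(a)] $A=B+P$ for every primitive ideal $P$ of $A$;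
\item[(b)] for every ideal $J$ of $A$, the algebra $J\cap B$ contains an increasing approximate unit of $J$.
\end{enumerate}
Then $B=A$.
\end{proposition}

Neither hypothesis can be omitted: the scalars in $C([0,1])$ satisfy (a) only, and the scalars in $M_2(\mathbb C)$ satisfy (b) only.

Think of $x\in A$ as a section over $\operatorname{Prim}(A)$ with value $x+P$ at $P$. By (a), each value is matched by some $b\in B$. One would like to say that $b$ approximates $x$ near $P$, cover the space by finitely many such neighborhoods, and glue with a partition of unity. Two obstacles arise. First, the norm functions are only lower semicontinuous, so the set where $\|(x-b)+P\|<\varepsilon$ need not be open: for $A=\mathcal K+\mathbb C1$ the open sets of $\operatorname{Prim}(A)=\{0,\mathcal K\}$ are $\emptyset$, $\{0\}$ and the whole space, while a rank-one projection has norm $<1/2$ exactly at the point $\mathcal K$. Baire's theorem still provides \emph{some} open set on which one $b$ works, and Zorn's lemma replaces compactness. Second, there need be no central elements to glue with. We use a pair $e$, $1-e$, where $e\in B$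 almost commutes with the element at hand. The lemma below is the special case that we need of Arveson's theorem on quasicentral approximate units \cite[3.12.14]{Pedersen}; we include the short proof. Write $[a,b]=ab-ba$.

\begin{lemma}\label{lem:qc}
Let $J$ be an ideal of $A$ with increasing approximate unit $(u_n)$, and let $z\in A$. There is a sequence $(e_n)$ in the convex hull of $\{u_m:m\ge1\}$ such that $[e_n^{1/2},z]\to0$, $[(1-e_n)^{1/2},z]\to0$, and $(1-e_n)^{1/2}y\to0$ for every $y\in J$.
\end{lemma}

\begin{proof}
We first show that $[u_m,z]\to0$ weakly. By (F2) and (F3) it is enough to test against a state $\langle\pi(\cdot)\xi,\xi\rangle$. Let $E$ be the projection onto the closed span of $\pi(J)H$. This subspace is invariant under $\pi(A)$, so $E$ commutes with $\pi(z)$. The contractions $\pi(u_m)$ converge to the identity on $\pi(J)H$, hence on $EH$, and they vanish on $(EH)^\perp$, because they are self-adjoint with range in $EH$. So $\pi(u_m)\to E$ strongly, and $\langle\pi([u_m,z])\xi,\xi\rangle\to\langle[E,\pi(z)]\xi,\xi\rangle=0$.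

A convex set has the same weak and norm closures. So for each $n$ there is a convex combination $e_n$ of the $u_m$ with $m\ge n$ such that $\|[e_n,z]\|<1/n$. Then $u_n\le e_n\le1$, and for $y\in J$,
\[
\|(1-e_n)^{1/2}y\|^2=\|y^*(1-e_n)y\|\le\|y^*(1-u_n)y\|\to0 .
\]
Finally, $\|[e_n^l,z]\|\le l\,\|[e_n,z]\|$ for $l\ge1$, so $[q(e_n),z]\to0$ for every polynomial $q$. If $g\in C([0,1])$ and $|g-q|\le\tau$ on $[0,1]$, then $\|[g(e_n),z]\|\le\|[q(e_n),z]\|+2\tau\|z\|$. Hence $[g(e_n),z]\to0$; take $g(t)=t^{1/2}$ and $g(t)=(1-t)^{1/2}$.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:patch}]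
Fix $x\in A$ and $\varepsilon>0$. An ideal $J$ corresponds to the open set $\{P:J\not\subseteq P\}$, and we express that $x$ is within $\varepsilon$ of $B$ over this set by cutting $x$ down with elements of $J\cap B$. Let $\mathcal J$ be the set of ideals $J$ of $A$ such that
\begin{equation}\label{eq:J}
\operatorname{dist}(fxf^*,B)\le\varepsilon\qquad\text{for all }f\in J\cap B\text{ with }\|f\|\le1 .
\end{equation}
We shall prove $A\in\mathcal J$. Then $f=1$ gives $\operatorname{dist}(x,B)\le\varepsilon$, and since $x$ and $\varepsilon$ are arbitrary and $B$ is closed, $B=A$.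

\emph{Step 1: $\mathcal J$ has a maximal element.} We have $0\in\mathcal J$. Let $(J_\lambda)$ be a nonempty chain in $\mathcal J$ and let $J$ be the closure of its union, an ideal. Let $f\in J\cap B$ with $\|f\|\le1$, and let $\tau>0$. For some $\lambda$ we have $\operatorname{dist}(f,J_\lambda)<\tau$, so by (F1) there is $f''\in B\cap J_\lambda$ with $\|f-f''\|<\tau$. Then $f'=f''/(1+\tau)$ lies in $B\cap J_\lambda$, with $\|f'\|\le1$ and $\|f-f'\|<2\tau$. As $\operatorname{dist}(f'xf'^*,B)\le\varepsilon$ and $\|fxf^*-f'xf'^*\|\le4\tau\|x\|$, letting $\tau\to0$ gives $J\in\mathcal J$. Zorn's lemma provides a maximal element $J$ of $\mathcal J$. Suppose that $J\ne A$.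

\emph{Step 2: a larger ideal $J'$ and one element $b\in B$ that works on the new part.} By (F6), $Y=\{P\in\operatorname{Prim}(A):P\supseteq J\}$ is a nonempty Baire space. Let $(b_n)$ be a dense sequence in $B$, and let
\[
C_n=\{P\in Y:\|(x-b_n)+P\|\le\varepsilon\},
\]
a closed subset of $Y$ by (F6). For $P\in Y$, hypothesis (a) gives $b\in B$ with $x-b\in P$, and $P\in C_n$ as soon as $\|b-b_n\|\le\varepsilon$. So $Y=\bigcup_nC_n$, and some $C_n$ contains a nonempty relatively open set $\{P\in Y:K\not\subseteq P\}$, with $K$ an ideal. Put $J'=K+J$ and $b=b_n$. For $P\in Y$ we have $J'\not\subseteq P$ if and only if $K\not\subseteq P$. Since such $P$ exist, $J'\supsetneq J$, and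
\begin{equation}\label{eq:open}
\|(x-b)+P\|\le\varepsilon\qquad\text{for all }P\in Y\text{ with }J'\not\subseteq P .
\end{equation}
We show that $J'\in\mathcal J$, which contradicts the maximality of $J$.

\emph{Step 3: splitting into a part inside $J$ and a part modulo $J$.} Let $f\in J'\cap B$ with $\|f\|\le1$, let $\delta>0$, and put $z=f(x-b)f^*$. Since $fxf^*=z+fbf^*$ and $fbf^*\in B$, we have to estimate $\operatorname{dist}(z,B)$. Let $P\in Y$. If $J'\subseteq P$, then $f\in P$ and $z\in P$; otherwise $\|z+P\|\le\varepsilon$ by \eqref{eq:open}. Hence $\|z+J\|\le\varepsilon$ by (F5), and there is $y\in J$ such that $w=z-y$ satisfies $\|w\|\le\varepsilon+\delta$.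

Apply Lemma~\ref{lem:qc} to $z$ and to the approximate unit given by hypothesis (b); the elements $e_n$ then lie in $J\cap B$, and $0\le e_n\le1$. For any $e$ with $0\le e\le 1$, the identity $z=ez+(1-e)z$ gives
\[
z-e^{1/2}ze^{1/2}-(1-e)^{1/2}z(1-e)^{1/2}=e^{1/2}[e^{1/2},z]+(1-e)^{1/2}[(1-e)^{1/2},z].
\]
So for $e=e_n$ with $n$ large,
\begin{align}
\bigl\|z-e^{1/2}ze^{1/2}-(1-e)^{1/2}z(1-e)^{1/2}\bigr\|&<\delta,\label{eq:e1}\\
\bigl\|(1-e)^{1/2}z(1-e)^{1/2}-(1-e)^{1/2}w(1-e)^{1/2}\bigr\|=\bigl\|(1-e)^{1/2}y(1-e)^{1/2}\bigr\|&<\delta.\label{eq:e2}
\end{align}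

\emph{Step 4: gluing without loss in the constant.} Applying \eqref{eq:J} to $e^{1/2}f$ would show that $e^{1/2}ze^{1/2}$ is within $\varepsilon$ of $B$, and adding the other term would give about $2\varepsilon$, which is useless for the maximality argument. To obtain a maximum instead of a sum we keep the factors $e^{1/2}$ on the outside and apply \eqref{eq:J} with a further element $e'$. Since $t^{1/2}(1-t^{1/m})\to0$ uniformly on $[0,1]$ by Dini's theorem, $e'=e^{1/m}\in J\cap B$ satisfies, for $m$ large,
\begin{equation}\label{eq:e3}
\bigl\|e^{1/2}ze^{1/2}-e^{1/2}(e'ze')e^{1/2}\bigr\|<\delta .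
\end{equation}
Put $f'=e'f\in J\cap B$; then $\|f'\|\le1$. As $J\in\mathcal J$, there is $b_1\in B$ such that $v=f'xf'^*-b_1$ has $\|v\|\le\varepsilon+\delta$. With $b'=b_1-f'bf'^*\in B$ we have
\[
e'ze'=f'xf'^*-f'bf'^*=v+b' .
\]
Combining this with \eqref{eq:e1}, \eqref{eq:e2} and \eqref{eq:e3}, we obtain
\[
\bigl\|z-e^{1/2}b'e^{1/2}-r\bigr\|<3\delta,\qquad\text{where } r=e^{1/2}ve^{1/2}+(1-e)^{1/2}w(1-e)^{1/2}.
\]
In $M_2(A)$,
\[
\begin{pmatrix}r&0\\0&0\end{pmatrix}=R\begin{pmatrix}v&0\\0&w\end{pmatrix}R^*,\qquad R=\begin{pmatrix}e^{1/2}&(1-e)^{1/2}\\0&0\end{pmatrix},\qquad RR^*=\begin{pmatrix}1&0\\0&0\end{pmatrix},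
\]
so $\|R\|=1$ and $\|r\|\le\max(\|v\|,\|w\|)\le\varepsilon+\delta$. Since $e\in B$, also $e^{1/2}b'e^{1/2}\in B$. Therefore $\operatorname{dist}(fxf^*,B)=\operatorname{dist}(z,B)\le\varepsilon+4\delta$. As $\delta>0$ is arbitrary, $J'$ satisfies \eqref{eq:J}. This contradiction shows that $J=A$.
\end{proof}

The proof of Theorem~\ref{thm:main} is complete, the case $A=0$ being trivial.

\section{The nonunital case and the role of separability}\label{sec:complements}

\begin{proof}[Proof of Theorem~\ref{thm:two}]
Fix one isomorphism $\Theta\colon A\to C$, for instance $\Theta=\Phi_0$. Replacing $\Phi$ and $\Phi_a$ by $\Theta^{-1}\circ\Phi$ and $\Theta^{-1}\circ\Phi_a$, we may assume that $C=A$ and that $\Phi$ satisfies \eqref{eq:local}. Then $\Phi$ is isometric, as $\|\Phi(a)\|=\|\Phi_a(a)\|=\|a\|$. If $A$ is unital, Theorem~\ref{thm:main} applies. Otherwise let $\widetilde A=A\oplus\mathbb C1$ be the unitization, a unital separable C$^*$-algebra, and let $\widetilde\Phi$ and $\widetilde\Phi_a$ be the unital extensions; each $\widetilde\Phi_a$ is an automorphism of $\widetilde A$. For $a\in A$ and $\lambda\in\mathbb C$,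
\[
\widetilde\Phi(a+\lambda1)=\Phi(a)+\lambda1=\widetilde\Phi_a(a+\lambda1),
\]
so $\widetilde\Phi$ satisfies \eqref{eq:local} and is surjective by Theorem~\ref{thm:main}. Given $c\in A$, write $c=\widetilde\Phi(a+\lambda1)=\Phi(a)+\lambda1$. Then $\lambda1=c-\Phi(a)\in A$, so $\lambda=0$ and $c=\Phi(a)$. Thus $\Phi$ is surjective. The last assertion follows because an automorphism $\Phi$ satisfies \eqref{eq:local} with $\Phi_a=\Phi$.
\end{proof}

Separability was used four times: to form the elements $h_\varphi$ and $h_I$, to have a separable Hilbert space in Lemma~\ref{lem:cyclic}, to pass from prime to primitive ideals in Proposition~\ref{prop:fibers}, and to cover $Y$ by countably many closed sets in Proposition~\ref{prop:patch}. The counterexample attacks the first use. Example~\ref{ex:comm} needed a continuous function vanishing at one given point only, so we take a compact space with a point at which no such function exists, and we let $\theta$ have two preimages of that point.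

\begin{proof}[Proof of Theorem~\ref{thm:counter}]
Let $\Gamma$ be an uncountable set, let $X=\Gamma\cup\{\infty\}$ be the one-point compactification of the discrete space $\Gamma$, and let $A=C(X)$. A function $f\colon X\to\mathbb C$ is continuous if and only if $\{\gamma\in\Gamma:|f(\gamma)-f(\infty)|\ge\tau\}$ is finite for every $\tau>0$. The algebra $A$ is not separable, since the indicator functions of the points of $\Gamma$ are at mutual distance $1$.

Fix $\gamma_0\in\Gamma$ and a bijection $t\colon\Gamma\to\Gamma\setminus\{\gamma_0\}$. For $f\in A$ define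
\[
\Phi(f)(t(\gamma))=f(\gamma)\quad(\gamma\in\Gamma),\qquad \Phi(f)(\gamma_0)=\Phi(f)(\infty)=f(\infty).
\]
The criterion above shows that $\Phi(f)$ is continuous, and $\Phi$ respects the pointwise operations, so it is a unital endomorphism of $A$. Its range is $\{g\in A:g(\gamma_0)=g(\infty)\}$: such a $g$ equals $\Phi(f)$ for the continuous function with $f(\gamma)=g(t(\gamma))$ and $f(\infty)=g(\infty)$. The indicator function of $\gamma_0$ is not in the range, so $\Phi$ is not surjective.

To verify \eqref{eq:local}, fix $f\in A$, and for $v\in\mathbb C$ let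
\[
M_v=\{\gamma\in\Gamma:f(\gamma)=v\},\qquad M'_v=\{\gamma\in\Gamma:\Phi(f)(\gamma)=v\}.
\]
If $v\ne f(\infty)$, then $\gamma_0\notin M'_v$, and $t$ maps $M_v$ bijectively onto $M'_v$. If $v=f(\infty)$, then the complements of $M_v$ and $M'_v$ in $\Gamma$ are countable unions of finite sets, so both $M_v$ and $M_v'$ have cardinality $|\Gamma|$; this is where uncountability is used. The families $(M_v)$ and $(M'_v)$ both partition $\Gamma$. Choosing a bijection $M'_v\to M_v$ for each $v$, we obtain a permutation $s$ of $\Gamma$ with $\Phi(f)=f\circ s$ on $\Gamma$. Put $s(\infty)=\infty$. Then $s$ and $s^{-1}$ preserve finite subsets of $\Gamma$, so $s$ is a homeomorphism of $X$, and $g\mapsto g\circ s$ is an automorphism of $A$ that sends $f$ to $\Phi(f)$.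
\end{proof}

In this example the conclusion of Lemma~\ref{lem:unique} fails: if $\varphi$ is evaluation at $\infty$, then both evaluation at $\infty$ and evaluation at $\gamma_0$ satisfy $\psi\circ\Phi=\varphi$. For countably infinite $\Gamma=\{\gamma_1,\gamma_2,\dots\}$ the same formula defines a nonsurjective endomorphism, and \eqref{eq:local} fails at the function $h(\gamma_n)=1/n$, $h(\infty)=0$, which has one zero while $\Phi(h)$ has two.

\begin{thebibliography}{9}

\bibitem{Dixmier}
Dixmier, \emph{C$^*$-algebras}.

\bibitem{Mori}
Michiya Mori, \emph{On 2-local nonlinear surjective isometries on normed spaces and C$^*$-algebras}, arXiv:1907.02172 (2019).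

\bibitem{Murphy}
Murphy, \emph{C$^*$-algebras and Operator Theory}.

\bibitem{Pedersen}
Pedersen, \emph{C$^*$-Algebras and their Automorphism Groups}.

\end{thebibliography}
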